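
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Transpositions are finitely axiomatizable over cylindrifications}


\begin{abstract}
Let $\alpha\ge1$ be finite. We give a finite set $E$ of equations such that an
algebra $\langle A,+,-,\mathsf c_i,\mathsf p_{ij}\rangle_{i,j<\alpha}$ embeds
into a product of full set algebras with cylindrifications $\mathsf c_i$ and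
transpositions $\mathsf p_{ij}$ if and only if it satisfies $E$ and its reduct
$\langle A,+,-,\mathsf c_i\rangle_{i<\alpha}$ is a representable diagonal-free
algebra. Thus $\mathsf p_{ij}$ is finitely axiomatizable over $\mathsf c_i$.
The essential axiom says that every point of the base has copies in all
coordinates that look alike to the transpositions; given such copies, a
blow-up of the base turns a representation of the cylindrifications into one of
the whole algebra. The same holds for every subset of the transpositions, and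
the essential axiom can be replaced by a single equation in one variable.
\end{abstract}

\section{The question and the answer}

\subsection{Set algebras}

Throughout, $\alpha$ is a finite ordinal, $\alpha=\{0,\dots,\alpha-1\}$ and
$\alpha\ge1$. For a set $U$, let ${}^{\alpha}U$ be the set of all maps
$s:\alpha\to U$, and let $s(i/u)$ be the map that agrees with $s$ except that
it sends $i$ to $u$. Let $[i/j]:\alpha\to\alpha$ send $i$ to $j$ and fix
everything else, and let $[i,j]:\alpha\to\alpha$ interchange $i$ and $j$ and
fix everything else. The \emph{full polyadic set algebra} with base $U$ is the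
Boolean algebra of all subsets of ${}^{\alpha}U$ with the operations
\begin{align*}
\mathsf c_iX&=\{s: s(i/u)\in X\text{ for some }u\in U\},\\
\mathsf s_{ij}X&=\{s: s\circ[i/j]\in X\},\\
\mathsf p_{ij}X&=\{s: s\circ[i,j]\in X\}\qquad(i,j<\alpha).
\end{align*}
If $X$ is the set of tuples satisfying a formula in the variables
$x_0,\dots,x_{\alpha-1}$, then $\mathsf c_i$ is the quantifier $\exists x_i$,
$\mathsf s_{ij}$ substitutes $x_j$ for $x_i$, and $\mathsf p_{ij}$ interchanges
$x_i$ and $x_j$.

Let $\mathsf{RPA}_\alpha$ be the class of algebras isomorphic to subalgebras of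
direct products of full polyadic set algebras, and let $\mathsf{RFPA}_\alpha$
be the class of reducts
$\langle A,+,-,\mathsf c_i,\mathsf s_{ij},\mathsf p_{ij}\rangle_{i,j<\alpha}$
of members of $\mathsf{RPA}_\alpha$. Discard the substitutions:
$\mathsf{SRd}_{cp}\mathsf{RFPA}_\alpha$ is the class of subalgebras of the
reducts $\langle A,+,-,\mathsf c_i,\mathsf p_{ij}\rangle_{i,j<\alpha}$ of
members of $\mathsf{RFPA}_\alpha$. We abbreviate it by $\mathsf K$. By the
\emph{$(\mathsf c,\mathsf p)$-reduct} and the \emph{$\mathsf c$-reduct} of an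
algebra we mean the reducts to $+,-,\mathsf c_i,\mathsf p_{ij}$ and to
$+,-,\mathsf c_i$. So an algebra is in $\mathsf K$ if and only if it embeds
into a product of $(\mathsf c,\mathsf p)$-reducts of full polyadic set
algebras. Finally, $\mathsf{Rdf}_\alpha$ is the class of subalgebras of
$\mathsf c$-reducts of Tarski's representable cylindric algebras
$\mathsf{RCA}_\alpha$. The latter are the algebras that embed into products of
full cylindric set algebras, which have the same Boolean operations and
cylindrifications as above and also diagonal constants. Hence an algebra is in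
$\mathsf{Rdf}_\alpha$ if and only if it embeds into a product of
$\mathsf c$-reducts of full set algebras.

We say that $\mathsf p_{ij}$ \emph{is finitely axiomatizable over}
$\mathsf c_i$ if there is a finite set $E$ of equations in the language
$+,-,\mathsf c_i,\mathsf p_{ij}$ $(i,j<\alpha)$ such that, for every algebra
$\mathfrak A=\langle A,+,-,\mathsf c_i,\mathsf p_{ij}\rangle_{i,j<\alpha}$,
\[
\mathfrak A\in\mathsf K
\iff
\langle A,+,-,\mathsf c_i\rangle_{i<\alpha}\in\mathsf{Rdf}_\alpha
\ \text{ and }\ \mathfrak A\models E .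
\]
In other words, once the quantifiers are known to be represented, finitely many
equations say the rest about $\mathsf p_{ij}$. Whether this is so for finite
$\alpha\ge3$ is a problem from Andr\'eka, Gyenis and N\'emeti \cite{AGN}. In
the analogous sense it is known that $\mathsf s_{ij}$ is finitely axiomatizable
over $\mathsf c_i$, that $\mathsf p_{ij}$ is finitely axiomatizable over
$\mathsf c_i,\mathsf s_{ij}$, and that $\mathsf s_{ij}$ is finitely
axiomatizable over $\mathsf c_i,\mathsf p_{ij}$. These facts are not used below.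

\subsection{The obvious laws and an obstruction}

For $\Gamma\subseteq\alpha$ let $\mathsf c_{(\Gamma)}$ be the composition of
all $\mathsf c_i$, $i\in\Gamma$, in some fixed order; the order does not matter
in $\mathsf{Rdf}_\alpha$, where the $\mathsf c_i$ commute. Write $x\oplus y$
for symmetric difference. The empty product is $1$. The obvious laws of
transpositions are the following, for all $i,j,k,l<\alpha$, where
$k'=[i,j](k)$ and $l'=[i,j](l)$:
\begin{gather}
\mathsf p_{ij}(x+y)=\mathsf p_{ij}x+\mathsf p_{ij}y,\qquad
\mathsf p_{ij}(-x)=-\mathsf p_{ij}x;\tag{E1}\label{E1}\\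
\mathsf p_{ii}x=x,\quad \mathsf p_{ij}x=\mathsf p_{ji}x,\quad
\mathsf p_{ij}\mathsf p_{ij}x=x,\quad
\mathsf p_{ij}\mathsf p_{kl}\mathsf p_{ij}x=\mathsf p_{k'l'}x;\tag{E2}\label{E2}\\
\mathsf p_{ij}\mathsf c_kx=\mathsf c_{k'}\mathsf p_{ij}x.\tag{E3}\label{E3}
\end{gather}
They say that the $\mathsf p_{ij}$ are Boolean automorphisms, multiply like
transpositions, and move the cylindrifications as they should. They are not
enough.

\begin{proposition}\label{prop:parity}
For $2\le\alpha<\omega$ there is a $4$-element algebra that satisfies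
\eqref{E1}--\eqref{E3} and has its $\mathsf c$-reduct in $\mathsf{Rdf}_\alpha$,
but is not in $\mathsf K$.
\end{proposition}

\begin{proof}
Let $A=\{0,a,-a,1\}$ with $\mathsf c_i0=0$ and $\mathsf c_ix=1$ for $x\neq0$.
Let $\mathsf p_{ij}$ interchange $a$ and $-a$ (and fix $0,1$) for $i\ne j$, and
let $\mathsf p_{ii}$ be the identity. Each $\mathsf p_{ij}$ is a Boolean
automorphism, which is \eqref{E1}. In \eqref{E2} the first three equations are
immediate. In the fourth, $\mathsf p_{ij}\mathsf p_{kl}\mathsf p_{ij}
=\mathsf p_{kl}$ because the maps involved commute and square to the identity,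
and $\mathsf p_{kl}=\mathsf p_{k'l'}$ because $k=l$ if and only if $k'=l'$.
In \eqref{E3} both sides are $0$ if $x=0$ and $1$ otherwise.

The map with $a\mapsto\{s\in{}^{\alpha}\{0,1\}:\sum_is(i)\text{ is even}\}$
extends to an embedding of the $\mathsf c$-reduct into a full set algebra,
since changing one coordinate changes the parity.

Now suppose that the algebra is in $\mathsf K$. As $0\neq1$, some projection of
the product gives a homomorphism $g$ into the $(\mathsf c,\mathsf p)$-reduct of
a full set algebra with base $U\ne\emptyset$. As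
$a\oplus\mathsf p_{01}a=1$, we get
$g(a)\oplus\mathsf p_{01}g(a)={}^{\alpha}U$. But a constant tuple $t$ satisfies
$t\circ[0,1]=t$, so $t\in g(a)$ if and only if $t\in\mathsf p_{01}g(a)$, a
contradiction.
\end{proof}

What the example lacks is the constant tuples, on which all transpositions act
trivially. We cannot name them, as there are no diagonals, but we can assert
that tuples with the relevant behavior exist. If $t$ is constant and $i\neq j$,
then every tuple $t'$ that agrees with $t$ at $i$ and $j$ satisfies
$t'\circ[i,j]=t'$, whatever its other entries are; hence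
$t'\notin X\oplus\mathsf p_{ij}X$ for all $X$. Moreover, every $u\in U$ is the
$k$-th entry of a constant tuple. This suggests the following equation, one for
each $k<\alpha$, in the variables $x_{ij}$ $(i<j<\alpha)$:
\begin{equation}
\mathsf c_{(\alpha\setminus\{k\})}\prod_{i<j<\alpha}
-\mathsf c_{(\alpha\setminus\{i,j\})}\bigl(x_{ij}\oplus\mathsf p_{ij}x_{ij}\bigr)=1 .
\tag{E4}\label{E4}
\end{equation}
In a set algebra it says that for each base point $v$ there is a tuple $t$ with
$t(k)=v$ such that, for all $i<j$, no tuple agreeing with $t$ at $i$ and $j$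
lies in $x_{ij}\oplus\mathsf p_{ij}x_{ij}$. For $\alpha=2$ and $k=0$ the
equation reads $\mathsf c_1{-}(x\oplus\mathsf p_{01}x)=1$. Let $E$ be the
finite set of equations \eqref{E1}--\eqref{E4}.

\begin{theorem}\label{thm:main}
Let $1\le\alpha<\omega$. An algebra
$\mathfrak A=\langle A,+,-,\mathsf c_i,\mathsf p_{ij}\rangle_{i,j<\alpha}$ is in
$\mathsf{SRd}_{cp}\mathsf{RFPA}_\alpha$ if and only if
$\langle A,+,-,\mathsf c_i\rangle_{i<\alpha}\in\mathsf{Rdf}_\alpha$ and
$\mathfrak A\models E$.
\end{theorem}

\begin{corollary}
For every finite $\alpha\ge3$ (indeed for every finite $\alpha\ge1$),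
$\mathsf p_{ij}$ is finitely axiomatizable over $\mathsf c_i$.
\end{corollary}

Sections~\ref{sec:perm}, \ref{sec:coherent} and \ref{sec:blow} prove
Theorem~\ref{thm:main}; Section~\ref{sec:two} explains the idea of the proof in
dimension two and is not formally needed. Section~\ref{sec:subsets} extends the
theorem to arbitrary sets of transpositions (Theorem~\ref{thm:blocks}), and
Section~\ref{sec:onevar} replaces \eqref{E4} by one equation in one variable
(Proposition~\ref{prop:K}).

\section{Permutations, and necessity of the axioms}\label{sec:perm}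

In a full set algebra put $\mathsf p_\pi X=\{s:s\circ\pi\in X\}$ for every
permutation $\pi$ in the symmetric group $S_\alpha$. Then $\mathsf p_\pi$ is a
Boolean automorphism and $\mathsf p_\pi\mathsf p_\rho=\mathsf p_{\pi\rho}$,
because $s\in\mathsf p_\pi\mathsf p_\rho X$ means $s\circ\pi\circ\rho\in X$.
Further, $(s\circ\pi)(k/u)=s(\pi(k)/u)\circ\pi$, so that
\[
\mathsf p_\pi\mathsf c_k=\mathsf c_{\pi(k)}\mathsf p_\pi .
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}, necessity]
Clearly $\mathsf c$-reducts of members of $\mathsf K$ are in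
$\mathsf{Rdf}_\alpha$. Equations are inherited by subalgebras and products, so
let us check $E$ in a full set algebra. The facts just noted give
\eqref{E1}--\eqref{E3}, using $[i,j][k,l][i,j]=[k',l']$ for \eqref{E2}. For
\eqref{E4}, let $s\in{}^{\alpha}U$ and let $t$ be the constant tuple with value
$s(k)$. It differs from $s$ at most on $\alpha\setminus\{k\}$, and, as
observed before \eqref{E4}, it belongs to
$-\mathsf c_{(\alpha\setminus\{i,j\})}(x_{ij}\oplus\mathsf p_{ij}x_{ij})$ for
all $i<j$. So $s$ belongs to the left side of \eqref{E4}.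
\end{proof}

Abstractly, too, the $\mathsf p_{ij}$ generate an action of $S_\alpha$. Let
$\mathfrak A$ have a Boolean reduct and satisfy \eqref{E1} and \eqref{E2}. Each
$\mathsf p_{ij}$ is a Boolean automorphism of $A$. Recall that $S_\alpha$ is
presented by the generators $\sigma_m=[m,m+1]$ with the relations
$\sigma_m^2=1$,
$\sigma_m\sigma_{m+1}\sigma_m=\sigma_{m+1}\sigma_m\sigma_{m+1}$, and
$\sigma_m\sigma_n=\sigma_n\sigma_m$ for $|m-n|\ge2$. The automorphisms
$\mathsf p_{m,m+1}$ satisfy these relations: by \eqref{E2} their squares are the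
identity, $\mathsf p_{ij}\mathsf p_{kl}\mathsf p_{ij}=\mathsf p_{kl}$ for
disjoint pairs, and
\[
\mathsf p_{m,m+1}\mathsf p_{m+1,m+2}\mathsf p_{m,m+1}=\mathsf p_{m,m+2}
=\mathsf p_{m+1,m+2}\mathsf p_{m,m+1}\mathsf p_{m+1,m+2}.
\]
So there is a homomorphism $\pi\mapsto\mathsf p_\pi$ from $S_\alpha$ to the
group of Boolean automorphisms of $A$ with
$\mathsf p_{[m,m+1]}=\mathsf p_{m,m+1}$. Then
$\mathsf p_{[i,j]}=\mathsf p_{ij}$ for all $i<j$, by induction on $j-i$, since
$\mathsf p_{j,j+1}\mathsf p_{ij}\mathsf p_{j,j+1}=\mathsf p_{i,j+1}$ for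
$i<j$ and $[j,j+1][i,j][j,j+1]=[i,j+1]$; by \eqref{E2} it follows for all
$i,j$. If \eqref{E3} holds as well, then
\begin{equation}\label{eq:action}
\mathsf p_\pi\mathsf p_\rho=\mathsf p_{\pi\rho},\qquad
\mathsf p_\pi\mathsf c_k=\mathsf c_{\pi(k)}\mathsf p_\pi
\qquad(\pi,\rho\in S_\alpha,\ k<\alpha).
\end{equation}
Call $a\in A$ \emph{$k$-closed} if $a=\mathsf c_ka$; in a representation this
means that membership in $a$ does not depend on the $k$-th coordinate. By
\eqref{eq:action}, if $a$ is $k$-closed, then $\mathsf p_\pi a$ is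
$\pi(k)$-closed.

\section{The idea in dimension two}\label{sec:two}

Let $\alpha=2$ and write $\mathsf p=\mathsf p_{01}$. Suppose we have a
homomorphism $h$ of the $\mathsf c$-reduct into the subsets of ${}^2V$. For
$s\in{}^2V$ let $F(s)=\{a:s\in h(a)\}$; this is an ultrafilter of $A$. There is
no reason why $\mathsf p$ should act under $h$ as interchange of coordinates.
Indeed, $h$ knows nothing of any relation between a point $v$ in coordinate $0$
and the same $v$ in coordinate $1$: permuting $V$ in the second coordinate only
gives another homomorphism. So we must first find out which points in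
coordinates $0$ and $1$ should be considered equal. Call $(z_0,z_1)$
\emph{coherent} if $a\in F(z_0,z_1)\iff\mathsf pa\in F(z_0,z_1)$ for all $a$;
this is what a pair of equal points must satisfy. Let $W$ be the set of
coherent pairs. We use $W$ as a new base: in coordinate $0$ the pair
$w=(w_0,w_1)$ acts as $w_0$, in coordinate $1$ as $w_1$. Thus the pair
$(w,w')\in{}^2W$ receives the ultrafilter $G(w,w')=F(w_0,w'_1)$.

\begin{example}\label{ex:Z3}
Let $A$ be the Boolean algebra with three atoms $a,b,d$, let $\mathsf c_ix=1$
for $x\ne0$ and $\mathsf c_i0=0$, and let $\mathsf p$ interchange $a$ and $b$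
and fix $d$. On $V=\mathbb Z_3$ label $(s_0,s_1)$ by $d$, $a$ or $b$ according
as $s_0+s_1$ is $0$, $1$ or $2$, and let $h(x)$ be the set of pairs whose label
is $\le x$. All labels occur in every row and every column, so $h$ is a
homomorphism of the $\mathsf c$-reduct. It does not preserve $\mathsf p$, since
labels are unchanged when coordinates are interchanged. The coherent pairs are
those labeled $d$, namely $(v,-v)$: the copy of $v$ in coordinate $1$ is $-v$.
On the new base, the pair formed by $w=(v,-v)$ and $w'=(v',-v')$ gets the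
label of $(v,-v')$, which depends on $v-v'$. Interchanging $w$ and $w'$ changes
the sign of $v-v'$, hence fixes the label $d$ and interchanges $a$ and $b$.
Now $\mathsf p$ is represented correctly.
\end{example}

In general coherence makes $\mathsf p$ correct for elements that are $0$-closed
or $1$-closed. Suppose that $a$ is $1$-closed, so that $\mathsf pa$ is
$0$-closed. Then
\[
a\in G(w',w)\iff a\in G(w',w')\iff\mathsf pa\in G(w',w')
\iff\mathsf pa\in G(w,w').
\]
The outer equivalences change a coordinate on which the element does not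
depend, and the middle one is coherence of $w'$. This shows how the pairs with
equal entries control the others; the case of $0$-closed $a$ is symmetric. But
coherence says too little about elements that depend on both coordinates.

\begin{example}\label{ex:tournament}
Let $A=\{0,a,-a,1\}$, $\mathsf c_ix=1$ for $x\neq0$, $\mathsf c_i0=0$, and let
$\mathsf p$ be the identity. On $V=\mathbb Z_3$ let
$h(a)=\{(s_0,s_1):s_1-s_0\in\{0,1\}\}$. Every row and every column meets both
$h(a)$ and its complement, so $h$ is a homomorphism of the $\mathsf c$-reduct.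
All pairs are coherent. For $w=(0,0)$ and $w'=(1,1)$ we have
$a\in F(0,1)=G(w,w')$ but $a\notin F(1,0)=G(w',w)$, although $a=\mathsf pa$.
\end{example}

The remedy is to keep $G$ on only one of $(w,w')$, $(w',w)$ and to define the
ultrafilter of the other by applying $\mathsf p$. This changes nothing for
$1$-closed and $0$-closed elements, by the displayed equivalences, but it may
destroy the witnesses for $\mathsf c_0$ and $\mathsf c_1$. So we first replace
each $w$ by infinitely many copies $(w,\xi)$. For each pair $u\ne u'$ of copies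
we choose one of the orderings $(u,u')$, $(u',u)$ to carry $G$, in such a way
that for all $u$ and $w$ there is a copy $u'$ of $w$ for which $(u,u')$ is
chosen, and another for which $(u',u)$ is chosen. Then every witness needed is
available. The blow-up is possible because there are no diagonals: two copies
of one point are different but look the same in $h$.

In dimension $\alpha$ two new issues arise: coherence must be required for each
pair of coordinates, with the other coordinates arbitrary, and the last step
becomes a choice of representatives for the orbits of $S_\alpha$ on tuples.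

\section{Coherent tuples}\label{sec:coherent}

For the rest of the proof of Theorem~\ref{thm:main} let $\mathfrak A\models E$
with $\mathsf c$-reduct in $\mathsf{Rdf}_\alpha$. It suffices to find for each
$0\neq a_0\in A$ a homomorphism $g$ from $\mathfrak A$ into the
$(\mathsf c,\mathsf p)$-reduct of a full polyadic set algebra with
$g(a_0)\neq\emptyset$. Indeed, distinct elements have a nonzero symmetric
difference, so then $\mathfrak A$ embeds into the product of these reducts (the
empty product if $A$ has only one element). Fix $a_0\neq0$. By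
Section~\ref{sec:perm} we have the action $\pi\mapsto\mathsf p_\pi$ with
\eqref{eq:action}.

\subsection{A saturated representation}

As the $\mathsf c$-reduct is in $\mathsf{Rdf}_\alpha$, there are a nonempty set
$V$ and a homomorphism $h$ of the $\mathsf c$-reduct into the full set algebra
of subsets of ${}^{\alpha}V$ with $h(a_0)\neq\emptyset$. Regard this as a
first-order structure $\langle V,R_a\rangle_{a\in A}$ with $\alpha$-ary
relations $R_a=h(a)$. That $h$ is a homomorphism with $h(a_0)\ne\emptyset$ is
expressed by the universal closures of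
\[
R_{a+b}\leftrightarrow R_a\vee R_b,\qquad R_{-a}\leftrightarrow\neg R_a,\qquad
R_{\mathsf c_ia}\leftrightarrow\exists x_i\,R_a\qquad(a,b\in A,\ i<\alpha)
\]
and by $\exists\bar x\,R_{a_0}(\bar x)$, so it remains true in elementary
extensions. Recall that a structure is \emph{$\omega$-saturated} if every set
of formulas in finitely many free variables and with finitely many parameters
is satisfied by some tuple, provided each of its finite subsets is. Every
structure has an $\omega$-saturated elementary extension \cite{CK}, so we may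
assume that $\langle V,R_a\rangle_{a\in A}$ is $\omega$-saturated. For
$s\in{}^{\alpha}V$ let $F(s)=\{a\in A:s\in h(a)\}$; it is an ultrafilter of $A$.

\subsection{One element instead of many}

Call $z\in{}^{\alpha}V$ \emph{coherent} if for all $i\neq j$, all
$s\in{}^{\alpha}V$ with $s(i)=z_i$ and $s(j)=z_j$, and all $a\in A$,
\[
a\in F(s)\iff\mathsf p_{ij}a\in F(s).
\]
Let $W$ be the set of coherent tuples. Coherence is a condition on all elements
$a$ at once, whereas \eqref{E4} provides for each pair $i<j$ a condition on one
element $x_{ij}$ only. Saturation will reduce all elements to finitely many,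
and the next lemma reduces finitely many to one.

\begin{lemma}\label{lem:one}
Let $p$ be an automorphism of a Boolean algebra $A$ with $p\circ p=\mathrm{id}$,
and let $a_1,\dots,a_m\in A$, $m\ge0$. There is $x\in A$ with
$x\oplus px=\sum_r(a_r\oplus pa_r)$.
\end{lemma}

\begin{proof}
Let $A_0$ be the finite subalgebra generated by all $a_r$ and $pa_r$. As $p$
permutes these generators, it maps $A_0$ onto itself and permutes the atoms of
$A_0$. For an atom $b$ and $c\in A_0$ we have $pb\le c$ if and only if
$b\le pc$, whence
\[
b\le c\oplus pc\iff\text{exactly one of $b$, $pb$ is below $c$.}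
\]
If $pb=b$, it follows that $b$ is below no $a_r\oplus pa_r$. If $pb\neq b$, then
some generator $c\in\{a_r,pa_r\}$ separates the two atoms, so
$b\le c\oplus pc=a_r\oplus pa_r$. Hence $\sum_r(a_r\oplus pa_r)$ is the sum of
the atoms moved by $p$. Let $x$ be the sum of one atom from each pair
$\{b,pb\}$ with $pb\neq b$. Then $x$ and $px$ are disjoint, and
$x\oplus px=x+px$ is the sum of the atoms moved by $p$.
\end{proof}

\begin{lemma}\label{lem:coherent}
For all $k<\alpha$ and $v\in V$ there is $z\in W$ with $z_k=v$.
\end{lemma}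

\begin{proof}
We look for values of the variables $z_l$, $l\neq k$, with $z_k=v$ as a
parameter, that satisfy the formulas
\[
\forall(y_m)_{m\ne i,j}\,\bigl(R_a(\bar t)\leftrightarrow
R_{\mathsf p_{ij}a}(\bar t)\bigr)\qquad(i<j<\alpha,\ a\in A),
\]
where $t_i=z_i$, $t_j=z_j$, and $t_m=y_m$ for the other $m$. As
$\mathsf p_{ij}=\mathsf p_{ji}$, they say exactly that $z$ is coherent. By
saturation it suffices to satisfy any finitely many of them. For $i<j$ let
$a_1,\dots,a_m$ be the elements that occur in these with the pair $i,j$, and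
put $Z_{ij}=\sum_r(a_r\oplus\mathsf p_{ij}a_r)$. By Lemma~\ref{lem:one} there
is $x_{ij}$ with $x_{ij}\oplus\mathsf p_{ij}x_{ij}=Z_{ij}$. Take any
$s\in{}^{\alpha}V$ with $s(k)=v$. By \eqref{E4},
\[
s\in h\Bigl(\mathsf c_{(\alpha\setminus\{k\})}\prod_{i<j}
-\mathsf c_{(\alpha\setminus\{i,j\})}Z_{ij}\Bigr).
\]
So there is $t$ with $t(k)=v$ such that, for each $i<j$, no $t'$ agreeing with
$t$ on $\{i,j\}$ is in $h(Z_{ij})$. For such $t'$ and for all $r$ we then have
$t'\in h(a_r)\iff t'\in h(\mathsf p_{ij}a_r)$. Thus $z=t$ satisfies the given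
formulas.
\end{proof}

\subsection{Coherent tuples as points}

A coherent tuple $w$ will act as a point that shows its entry $w_i$ in
coordinate $i$. For $\bar w=(w^0,\dots,w^{\alpha-1})\in{}^{\alpha}W$ put
\[
G(\bar w)=F\bigl(w^0_0,w^1_1,\dots,w^{\alpha-1}_{\alpha-1}\bigr).
\]
We regard $\bar w$ as a function on $\alpha$; so $\bar w\circ\pi$ has entry
$w^{\pi(i)}$ at $i$.

\begin{lemma}\label{lem:G}
Let $\bar w,\bar w'\in{}^{\alpha}W$ and $a\in A$.
\begin{itemize}
\item[\textup{(G1)}] If $\bar w$ and $\bar w'$ agree off $i$ and $a$ is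
$i$-closed, then $a\in G(\bar w)\iff a\in G(\bar w')$.
\item[\textup{(G2)}] If $\mathsf c_ia\in G(\bar w)$, then there is $w\in W$
with $a\in G(\bar w(i/w))$.
\item[\textup{(G3)}] If $i\neq j$ and $w^i=w^j$, then
$a\in G(\bar w)\iff\mathsf p_{ij}a\in G(\bar w)$.
\item[\textup{(G4)}] If $\pi\in S_\alpha$ and $a$ is $k$-closed for some
$k<\alpha$, then $a\in G(\bar w\circ\pi)\iff\mathsf p_\pi a\in G(\bar w)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $s=(w^m_m)_{m<\alpha}$, so that $G(\bar w)=F(s)$. (G1) holds since
$h(a)=\mathsf c_ih(a)$ does not depend on coordinate $i$. For (G2), we have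
$s\in\mathsf c_ih(a)$, so there is $v\in V$ with $s(i/v)\in h(a)$; choose
$w\in W$ with $w_i=v$ by Lemma~\ref{lem:coherent}. For (G3), note that
$s(i)=z_i$ and $s(j)=z_j$ for the coherent tuple $z=w^i=w^j$.

(G4), \emph{Case} 1: $\pi=[i,j]$ with $i\neq j$ and $k\in\{i,j\}$. As
$\mathsf p_{ij}=\mathsf p_{ji}$ we may assume $k=j$. Let
$\bar y=\bar w(i/w^j)$, so $y^i=y^j=w^j$. Both $\bar w\circ\pi$ and $\bar y$
have $w^j$ at $i$, so they agree off $j$. Since $a$ is $j$-closed and
$\mathsf p_{ij}a$ is $i$-closed,
\[
a\in G(\bar w\circ\pi)\iff a\in G(\bar y)\iff\mathsf p_{ij}a\in G(\bar y)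
\iff\mathsf p_{ij}a\in G(\bar w)
\]
by (G1), (G3) and (G1).

\emph{Composition.} Suppose the claim holds, for all $\bar w$, for $\rho$ with
$k$-closed elements and for $\pi$ with $\rho(k)$-closed elements. If $a$ is
$k$-closed, then $\mathsf p_\rho a$ is $\rho(k)$-closed, so
\[
a\in G(\bar w\circ\pi\circ\rho)\iff\mathsf p_\rho a\in G(\bar w\circ\pi)
\iff\mathsf p_\pi\mathsf p_\rho a=\mathsf p_{\pi\rho}a\in G(\bar w).
\]
Thus the claim holds for $\pi\rho$ with $k$-closed elements.

\emph{Case} 2: $\pi=[i,j]$ with $i\ne j$ and $k\notin\{i,j\}$. We have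
$[i,j]=[j,k]\circ[i,j]\circ[i,k]$, because the right side sends
$i\mapsto k\mapsto k\mapsto j$, then $j\mapsto j\mapsto i\mapsto i$, and
$k\mapsto i\mapsto j\mapsto k$. Case~1 applies to $[i,k]$ with $k$-closed
elements, to $[i,j]$ with $i$-closed elements, and to $[j,k]$ with $j$-closed
elements; compose.

So the claim holds for all transpositions and all $k$, and by composition for
all $\pi\in S_\alpha$ (for the identity it is trivial).
\end{proof}

\section{Blowing up points}\label{sec:blow}

By (G4), only the elements that are $k$-closed for no $k$ may be permuted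
wrongly, and by Example~\ref{ex:tournament} they may indeed be. We correct them
by keeping $G$ only on representatives of the $S_\alpha$-orbits and transporting
it along the orbits. To save the witnesses for the cylindrifications we need
that each prescribed change of a coordinate can be made to end in a
representative. For later use we state this for a general index set.

\begin{lemma}\label{lem:rep}
Let $B$ be a finite nonempty set, $W$ a nonempty set, $\kappa\ge|W|$ an infinite
cardinal, and $U=W\times\kappa$. Let $\mathrm{Sym}(B)$ act on ${}^BU$ by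
$s\mapsto s\circ\pi$. There is a set $R\subseteq{}^BU$ with exactly one element
in each orbit such that for all $i\in B$, $r\in{}^{B\setminus\{i\}}U$ and
$w\in W$ there is $\xi<\kappa$ with $r\cup\{(i,(w,\xi))\}\in R$.
\end{lemma}

\begin{proof}
As $B$ is finite, there are at most $\kappa$ triples $(i,r,w)$. Enumerate them
without repetition as $(i_\beta,r_\beta,w_\beta)$, $\beta<\lambda$, with a
cardinal $\lambda\le\kappa$. Choose recursively $\xi_\beta<\kappa$ larger than
the finitely many second coordinates of values of $r_\beta$ and different from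
all $\xi_\gamma$, $\gamma<\beta$. This is possible since $\kappa$ is an
infinite cardinal and $|\beta|<\kappa$. Let
$s_\beta=r_\beta\cup\{(i_\beta,(w_\beta,\xi_\beta))\}$. The largest second
coordinate of a value of $s_\beta$ is $\xi_\beta$. This number is the same for
all tuples in the orbit of $s_\beta$, so different $s_\beta$ lie in different
orbits. Let $R$ consist of all $s_\beta$ and one element of each remaining
orbit.
\end{proof}

By Lemma~\ref{lem:coherent}, $W\neq\emptyset$. Let $\kappa\geq|W|$ be an
infinite cardinal, $U=W\times\kappa$, and let $R$ be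
as in Lemma~\ref{lem:rep} for $B=\alpha$. For $s\in{}^{\alpha}U$ let
$\bar s\in{}^{\alpha}W$ be the tuple of first coordinates. Each
$s\in{}^{\alpha}U$ is of the form $s=s_0\circ\pi$ with a unique $s_0\in R$ and
some $\pi\in S_\alpha$. Put
\[
T(s)=\{a\in A:\mathsf p_\pi a\in G(\bar s_0)\}.
\]

\emph{This does not depend on the choice of $\pi$.} If
$s_0\circ\pi=s_0\circ\pi'$, then $\theta=\pi'\pi^{-1}$ satisfies
$s_0\circ\theta=s_0$. So $\theta$ preserves the sets on which $s_0$ is constant
and is a product of transpositions $[i,j]$ with $s_0(i)=s_0(j)$. For each of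
these, (G3) gives $b\in G(\bar s_0)\iff\mathsf p_{ij}b\in G(\bar s_0)$ for all
$b$. Hence
$\mathsf p_{\pi'}a=\mathsf p_\theta\mathsf p_\pi a\in G(\bar s_0)$ if and only
if $\mathsf p_\pi a\in G(\bar s_0)$. Here coherence is used a second time: a
tuple with repetitions is fixed by some permutations, and its ultrafilter must
be, too.

Each $T(s)$ is an ultrafilter of $A$, since $\mathsf p_\pi$ is a Boolean
automorphism.

\begin{lemma}\label{lem:T}
Let $s\in{}^{\alpha}U$ and $a\in A$.
\begin{itemize}
\item[\textup{(T1)}] $a\in T(s\circ\rho)\iff\mathsf p_\rho a\in T(s)$ for all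
$\rho\in S_\alpha$.
\item[\textup{(T2)}] If $a$ is $k$-closed for some $k$, then
$a\in T(s)\iff a\in G(\bar s)$.
\item[\textup{(T3)}] If $\mathsf c_ia\in T(s)$, then there is $u\in U$ with
$a\in T(s(i/u))$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $s=s_0\circ\pi$ with $s_0\in R$. For (T1), $s\circ\rho=s_0\circ\pi\rho$, and
both sides say that $\mathsf p_\pi\mathsf p_\rho a\in G(\bar s_0)$. For (T2),
(G4) gives $\mathsf p_\pi a\in G(\bar s_0)\iff
a\in G(\bar s_0\circ\pi)=G(\bar s)$. For (T3), $\mathsf c_ia$ is $i$-closed, so
$\mathsf c_ia\in G(\bar s)$ by (T2), and by (G2) there is $w\in W$ with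
$a\in G(\bar s(i/w))$. By Lemma~\ref{lem:rep} choose $\xi$ such that
$t=s(i/(w,\xi))$ is in $R$. Then $t_0=t$, and
$a\in G(\bar s(i/w))=G(\bar t)=T(t)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, sufficiency]
Let $g(a)=\{s\in{}^{\alpha}U:a\in T(s)\}$ for $a\in A$.

The map $g$ preserves the Boolean operations because each $T(s)$ is an
ultrafilter. It preserves $\mathsf p_{ij}$: by (T1),
\[
s\in g(\mathsf p_{ij}a)\iff\mathsf p_{ij}a\in T(s)\iff a\in T(s\circ[i,j])
\iff s\in\mathsf p_{ij}g(a).
\]

It preserves $\mathsf c_i$: the inclusion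
$g(\mathsf c_ia)\subseteq\mathsf c_ig(a)$ is (T3). Conversely, if
$a\in T(s(i/u))$, then $\mathsf c_ia\in T(s(i/u))$ because $a\le\mathsf c_ia$.
As $\mathsf c_ia$ is $i$-closed, (T2), (G1) and (T2) give
\[
\mathsf c_ia\in G\bigl(\overline{s(i/u)}\bigr),\qquad
\mathsf c_ia\in G(\bar s),\qquad \mathsf c_ia\in T(s).
\]

Finally, $g(a_0)\neq\emptyset$: take $s\in h(a_0)$ and, by
Lemma~\ref{lem:coherent}, $w^i\in W$ with $w^i_i=s(i)$ for each $i$. Then
$G(\bar w)=F(s)\ni a_0$. By Lemma~\ref{lem:rep}, with $i=0$, $r(j)=(w^j,0)$ for
$j\neq0$, and $w=w^0$, there is $t\in R$ with $\bar t=\bar w$. So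
$a_0\in G(\bar w)=T(t)$.
\end{proof}

\section{Arbitrary sets of transpositions}\label{sec:subsets}

Suppose that only some transpositions are in the language. They generate
further ones, namely all $[i,j]$ with $i$ and $j$ connected in the graph whose
edges are the given pairs; so we begin with an equivalence relation $\sim$ on
$\alpha$. Let
$\mathsf K_\sim$ be the class of subalgebras of the reducts
$\langle A,+,-,\mathsf c_k,\mathsf p_{ij}\rangle_{k<\alpha,\,i\sim j}$ of
members of $\mathsf{RFPA}_\alpha$. Let $E_\sim$ consist of \eqref{E1} for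
$i\sim j$, \eqref{E2} for $i\sim j$ and $k\sim l$, \eqref{E3} for $i\sim j$ and
$k<\alpha$, and, for each $\sim$-block $B$ and each $k\in B$, the equation
\begin{equation}
\mathsf c_{(B\setminus\{k\})}\prod_{i<j,\ i,j\in B}
-\mathsf c_{(\alpha\setminus\{i,j\})}\bigl(x_{ij}\oplus\mathsf p_{ij}x_{ij}\bigr)=1 .
\tag{E4$_B$}\label{E4B}
\end{equation}

\begin{theorem}\label{thm:blocks}
Let $1\le\alpha<\omega$. An algebra
$\mathfrak A=\langle A,+,-,\mathsf c_k,\mathsf p_{ij}\rangle_{k<\alpha,\,i\sim j}$
is in $\mathsf K_\sim$ if and only if its $\mathsf c$-reduct is in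
$\mathsf{Rdf}_\alpha$ and $\mathfrak A\models E_\sim$.
\end{theorem}

\begin{corollary}
For every set $\Gamma$ of pairs $\{i,j\}$, $i,j<\alpha$, the operations
$\mathsf p_{ij}$ with $\{i,j\}\in\Gamma$ are finitely axiomatizable over
$\mathsf c_i$: there is a finite set of equations that, together with the
condition that the $\mathsf c$-reduct is in $\mathsf{Rdf}_\alpha$, characterizes
the subalgebras of the reducts of members of $\mathsf{RFPA}_\alpha$ to
$+,-$, the $\mathsf c_k$ with $k<\alpha$, and the $\mathsf p_{ij}$ with
$\{i,j\}\in\Gamma$. In particular each single transposition is finitely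
axiomatizable over $\mathsf c_i$.
\end{corollary}

\begin{proof}
Let $i\sim j$ mean that $i$ and $j$ are connected in the graph $\Gamma$. The
transpositions from $\Gamma$ inside a block generate its symmetric group. So
for $i<j$ with $i\sim j$ we can choose a word in the operations
$\mathsf p_{kl}$, $\{k,l\}\in\Gamma$, $k<l$, whose corresponding product of
transpositions is $[i,j]$; if $\{i,j\}\in\Gamma$ we choose the one-letter word
$\mathsf p_{ij}$. Use the same word for $\mathsf p_{ji}$, and the empty word for
$\mathsf p_{ii}$. Translate $E_\sim$ by these words, and add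
$\mathsf p_{ij}x=\mathsf p_{ji}x$ and $\mathsf p_{ii}x=x$ for the operations in
the language. The resulting finite set is valid in set algebras, because there
$\mathsf p_\pi\mathsf p_\rho=\mathsf p_{\pi\rho}$. Conversely, a model of it
whose $\mathsf c$-reduct is in $\mathsf{Rdf}_\alpha$ is expanded by the words
to a model of $E_\sim$; the added equations ensure that the operations already
in the language keep their meaning. By Theorem~\ref{thm:blocks} the expansion
is in $\mathsf K_\sim$, and the given algebra is a reduct of it.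
\end{proof}

The proof of Theorem~\ref{thm:blocks} follows that of
Theorem~\ref{thm:main}, with two changes. A point now needs copies only in the
coordinates of its own block, so each block $B$ gets its own base $U_B$, and a
common base is formed at the end. Moreover (T2) is no longer available: if an
element is $i$-closed with $i\in B$, then only permutations of $B$ are known to
act correctly on it. The part of a permutation outside $B$ must therefore be
carried along.

\begin{proof}[Proof of Theorem~\ref{thm:blocks}]
\emph{Necessity.} Only \eqref{E4B} is new. Given $s\in{}^{\alpha}U$, let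
$t$ be constant on $B$ with value $s(k)$ and equal to $s$ off $B$. It differs
from $s$ at most on $B\setminus\{k\}$. If $i<j$ are in $B$ and $t'$ agrees with
$t$ on $\{i,j\}$, then $t'\circ[i,j]=t'$, so
$t'\notin x_{ij}\oplus\mathsf p_{ij}x_{ij}$. Hence $s$ is in the left side of
\eqref{E4B}.

\emph{Action and coherence.} For sufficiency fix $a_0\neq0$, and let $h,V,F$ be
as in Section~\ref{sec:coherent}; their construction uses only the
$\mathsf c$-reduct. Let $H=\prod_B\mathrm{Sym}(B)\le S_\alpha$. As
in Section~\ref{sec:perm}, with the elements of each block listed in increasing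
order, each $\mathrm{Sym}(B)$ acts on $A$; actions of different blocks commute,
since $\mathsf p_{ij}\mathsf p_{kl}\mathsf p_{ij}=\mathsf p_{kl}$ for disjoint
pairs. So we have a homomorphism $\pi\mapsto\mathsf p_\pi$ on $H$, with
$\mathsf p_{[i,j]}=\mathsf p_{ij}$ for $i\sim j$ and
$\mathsf p_\pi\mathsf c_k=\mathsf c_{\pi(k)}\mathsf p_\pi$ for $k<\alpha$.

Let $W_B$ be the set of $z\in{}^BV$ such that for all $i\neq j$ in $B$, all
$s\in{}^{\alpha}V$ with $s(i)=z_i$, $s(j)=z_j$, and all $a\in A$, we have
$a\in F(s)\iff\mathsf p_{ij}a\in F(s)$. For all $k\in B$ and $v\in V$ there is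
$z\in W_B$ with $z_k=v$; in particular $W_B\neq\emptyset$. This is proved like
Lemma~\ref{lem:coherent}: the
variables are now $z_l$, $l\in B\setminus\{k\}$, the pairs $i<j$ are in $B$, and
the quantified $y_m$ range over all $m\in\alpha\setminus\{i,j\}$. Equation
\eqref{E4B}, applied at any $s$ with $s(k)=v$, gives a tuple $t$ with $t(k)=v$
such that no $t'$ agreeing with $t$ on $\{i,j\}$, $i<j$ in $B$, is in
$h(Z_{ij})$, and $z=t{\restriction}B$ satisfies the given finitely many
formulas.

Let $B(i)$ be the block of $i$. For $\bar w=(w^i)_{i<\alpha}$ with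
$w^i\in W_{B(i)}$ put $G(\bar w)=F((w^i_i)_{i<\alpha})$. Then (G1), (G2) with
$w\in W_{B(i)}$, and (G3) for $i\sim j$ hold with the same proofs. The proof of
(G4) for $i,j,k\in B$ uses only transpositions of $B$, so it yields:
\begin{itemize}
\item[(G4$_B$)] if $\pi\in\mathrm{Sym}(B)$, $k\in B$ and $a$ is $k$-closed, then
$a\in G(\bar w\circ\pi)\iff\mathsf p_\pi a\in G(\bar w)$.
\end{itemize}

\emph{Blow-up.} Let $\kappa$ be an infinite cardinal with $\kappa\ge|W_B|$ for
all $B$, let $U_B=W_B\times\kappa$, and let $R_B\subseteq{}^BU_B$ be as in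
Lemma~\ref{lem:rep}. Let $Y=\prod_{i<\alpha}U_{B(i)}$, and for $s\in Y$ let
$\bar s$ be the tuple of first coordinates. Each $s\in Y$ is $s_0\circ\pi$ with
a unique $s_0\in Y$ such that $s_0{\restriction}B\in R_B$ for all $B$, and with
some $\pi\in H$. Put
\[
T(s)=\{a\in A:\mathsf p_\pi a\in G(\bar s_0)\}.
\]
The stabilizer of $s_0$ in $H$ is generated by transpositions $[i,j]$ with
$i\sim j$ and $s_0(i)=s_0(j)$; so, as in Section~\ref{sec:blow}, $T(s)$ is a
well-defined ultrafilter and (T1) holds for $\rho\in H$.

\emph{Cylindrifications.} Let $i\in B$ and $s=s_0\circ\pi\in Y$ as above. Write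
$\pi=\pi_B\tau$ with $\pi_B\in\mathrm{Sym}(B)$ and
$\tau\in\prod_{B'\neq B}\mathrm{Sym}(B')$. Let $\bar s^{*}=\bar s_0\circ\pi_B$;
it equals $\bar s$ on $B$ and $\bar s_0$ off $B$. Since $\tau$ fixes $i$, we have
$\mathsf p_\tau\mathsf c_ia=\mathsf c_i\mathsf p_\tau a$, and this element is
$i$-closed. So (G4$_B$) gives
\begin{equation}\label{eq:star}
\mathsf c_ia\in T(s)\iff\mathsf p_{\pi_B}\mathsf c_i\mathsf p_\tau a\in G(\bar s_0)
\iff\mathsf c_i\mathsf p_\tau a\in G(\bar s^{*}).
\end{equation}
We claim that
\begin{equation}\label{eq:cyl}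
\mathsf c_ia\in T(s)\iff a\in T(s(i/u))\text{ for some }u\in U_B.
\end{equation}
Let $u\in U_B$ and $s'=s(i/u)$. Its representative $s'_0$ equals $s_0$ off $B$,
and in $s'=s'_0\circ\pi'$ we may take $\pi'=\pi'_B\tau$ with the same $\tau$.
Put $\bar s'^{*}=\bar s'_0\circ\pi'_B$; it equals $\bar s'$ on $B$ and
$\bar s_0$ off $B$, so it agrees with $\bar s^{*}$ off $i$. By \eqref{eq:star},
for $s$ and for $s'$, and (G1), $\mathsf c_ia\in T(s)$ if and only if
$\mathsf c_ia\in T(s')$. So $a\in T(s')$ implies $\mathsf c_ia\in T(s)$.

Conversely, let $\mathsf c_ia\in T(s)$. By \eqref{eq:star} and (G2) there is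
$w\in W_B$ with $\mathsf p_\tau a\in G(\bar s^{*}(i/w))$. By
Lemma~\ref{lem:rep} choose $\xi$ with
$(s{\restriction}B)(i/(w,\xi))\in R_B$, and let $t=s(i/(w,\xi))$. Then
$t=t_0\circ\tau$, where $t_0=t$ on $B$ and $t_0=s_0$ off $B$. So
$\bar t_0=\bar s^{*}(i/w)$, and $\mathsf p_\tau a\in G(\bar t_0)$ means that
$a\in T(t)$. This proves \eqref{eq:cyl}.

\emph{Nonzero.} Take $s\in h(a_0)$ and $w^i\in W_{B(i)}$ with $w^i_i=s(i)$.
Then $a_0\in G(\bar w)$. By Lemma~\ref{lem:rep}, applied in each block $B$ with
$i=\min B$, $r(j)=(w^j,0)$ for $j\in B\setminus\{i\}$, and $w=w^i$, there is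
$t\in Y$ with $\bar t=\bar w$ and
$t{\restriction}B\in R_B$ for all $B$. So $a_0\in G(\bar w)=T(t)$.

\emph{Common base.} Let $U=\prod_BU_B$ with the surjective projections
$f_B:U\to U_B$. For $s\in{}^{\alpha}U$ let
$f(s)=(f_{B(i)}(s(i)))_{i<\alpha}\in Y$, and put
$g(a)=\{s\in{}^{\alpha}U:a\in T(f(s))\}$. Then $g$ preserves the Boolean
operations. It preserves $\mathsf c_i$: by \eqref{eq:cyl},
$s\in g(\mathsf c_ia)$ if and only if $a\in T(f(s)(i/u))$ for some
$u\in U_{B(i)}$, and as $f_{B(i)}$ is surjective, this holds if and only if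
$a\in T(f(s(i/u')))$ for some $u'\in U$. It preserves $\mathsf p_{ij}$ for
$i\sim j$ by (T1), because the same projection is used in all coordinates of a
block, so that $f(s\circ[i,j])=f(s)\circ[i,j]$. Finally, $f$ is surjective onto
$Y$, so $g(a_0)\neq\emptyset$.
\end{proof}

\section{One key equation in one variable}\label{sec:onevar}

Using the group action, the equations \eqref{E4} can be contracted to one.
Let $\alpha\ge2$. For $i<j<\alpha$ fix $\pi_{ij}\in S_\alpha$ with
$\pi_{ij}(0)=i$ and $\pi_{ij}(1)=j$, and read $\mathsf p_{\pi_{ij}}$ as a fixed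
word in transpositions.

\begin{proposition}\label{prop:K}
In Theorem~\ref{thm:main}, for $\alpha\ge2$, the equations \eqref{E4} can be
replaced by the single equation
\begin{equation}
\mathsf c_{(\alpha\setminus\{0\})}\prod_{i<j<\alpha}
-\mathsf c_{(\alpha\setminus\{i,j\})}\,
\mathsf p_{\pi_{ij}}\bigl(x\oplus\mathsf p_{01}x\bigr)=1 .
\tag{K}\label{K}
\end{equation}
\end{proposition}

\begin{proof}
We have $\pi_{ij}[0,1]=[i,j]\pi_{ij}$, so in set algebras
$\mathsf p_{\pi_{ij}}(x\oplus\mathsf p_{01}x)=y\oplus\mathsf p_{ij}y$ with
$y=\mathsf p_{\pi_{ij}}x$. Thus \eqref{K} amounts to the instance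
$x_{ij}=\mathsf p_{\pi_{ij}}x$ of \eqref{E4} with $k=0$, and it is valid in set
algebras.

Conversely, assume \eqref{E1}--\eqref{E3}, \eqref{K}, and that the
$\mathsf c$-reduct is in $\mathsf{Rdf}_\alpha$. Let elements $x_{ij}$ $(i<j)$ be
given, and put $Z_{\{i,j\}}=x_{ij}\oplus\mathsf p_{ij}x_{ij}$. We transport all
of these to the pair $\{0,1\}$ and combine them: let
\[
Z=\sum\bigl\{\mathsf p_\rho Z_{\{i,j\}}: i<j<\alpha,\ \rho\in S_\alpha,\
\rho\{i,j\}=\{0,1\}\bigr\}.
\]
For such $\rho$ we have $\rho[i,j]=[0,1]\rho$, so
$\mathsf p_\rho Z_{\{i,j\}}=\mathsf p_\rho x_{ij}\oplus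
\mathsf p_{01}\mathsf p_\rho x_{ij}$. By Lemma~\ref{lem:one} with
$p=\mathsf p_{01}$, there is $x$ with $Z=x\oplus\mathsf p_{01}x$. If
$\theta\in S_\alpha$ and $\theta\{0,1\}=\{i,j\}$, then
$\mathsf p_{\theta^{-1}}Z_{\{i,j\}}\le Z$, that is,
$Z_{\{i,j\}}\le\mathsf p_\theta Z$.

Let $k<\alpha$ and $\sigma=[0,k]$. Apply $\mathsf p_\sigma$ to \eqref{K} for
this $x$. By \eqref{eq:action}, since the $\mathsf c_i$ commute and
$\sigma\pi_{ij}\{0,1\}=\{\sigma(i),\sigma(j)\}$,
\begin{align*}
1&=\mathsf c_{(\alpha\setminus\{k\})}\prod_{i<j}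
-\mathsf c_{(\alpha\setminus\{\sigma(i),\sigma(j)\})}\mathsf p_{\sigma\pi_{ij}}Z\\
&\le\mathsf c_{(\alpha\setminus\{k\})}\prod_{i<j}
-\mathsf c_{(\alpha\setminus\{\sigma(i),\sigma(j)\})}Z_{\{\sigma(i),\sigma(j)\}} ,
\end{align*}
as $Z_{\{\sigma(i),\sigma(j)\}}\le\mathsf p_{\sigma\pi_{ij}}Z$ and
cylindrifications are monotone. Since $\{\sigma(i),\sigma(j)\}$ runs over
all two-element subsets of $\alpha$, this is \eqref{E4} for $k$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{AGN} Hajnal Andr\'eka, Zal\'an Gyenis and Istv\'an N\'emeti,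
``Permutations, substitutions and finite axiomatizability'',
arXiv:2512.12446 (2025).
\bibitem{CK} Chang and Keisler, \emph{Model Theory}.
\end{thebibliography}

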